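\title{The largest $B$-quotient of a finite group detects nilpotency}

\begin{abstract}
For a normal subgroup $N$ of a finite group $G$ let $m_{G,N}=|G|^{-1}\sum_{XN=G}|X|\,\mu(X,G)$, where $\mu$ is the M\"obius function of the poset of subgroups. A $B$-group is a group $G$ with $m_{G,N}=0$ for all $N\ne1$, and $\beta(G)$ is the largest quotient of $G$ that is a $B$-group. We prove that $\beta(G)$ is nilpotent if and only if $G$ is nilpotent, as conjectured by Bouc. More precisely, $m_{G,N}=0$ whenever $G/N$ is nilpotent and $G$ is not, and $m_{G,N}$ is given by a product formula when $G$ is nilpotent. The proof reads $m_{G,N}$ as the value at $t=1$ of the proportion of generating lifts of $t$ generators of $G/N$, reduces to almost simple groups, and there compares two extensions of a linear or unitary group by counting nilpotent subgroups. It uses a theorem of Baumann on groups that are cyclic modulo a prime and the classification of finite simple groups.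
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are finite, except free groups. Let $G$ be a group and let $\mu$ be the M\"obius function of the poset of subgroups of $G$, so that $\mu(X,X)=1$ and
\[
\sum_{X\le Y\le Z}\mu(X,Y)=\sum_{X\le Y\le Z}\mu(Y,Z)=0\qquad\text{for }X<Z .
\]
M\"obius inversion says that if $g(X)=\sum_{W\le X}f(W)$ for all $X\le G$, then $f(G)=\sum_{X\le G}\mu(X,G)\,g(X)$. For a normal subgroup $N\trianglelefteq G$ set
\[
m_{G,N}=\frac1{|G|}\sum_{\substack{X\le G\\ XN=G}}|X|\,\mu(X,G).
\]
The subgroups $X$ with $XN=G$ are the \emph{supplements} of $N$. The group $G$ is a \emph{$B$-group} if $m_{G,N}=0$ for every normal subgroup $N\neq1$. These groups arise in the study of biset-subfunctors of the Burnside functor $\mathbb{K}B$ over a field $\mathbb{K}$ of characteristic $0$. Every group $G$ has a largest quotient that is a $B$-group: a $B$-group $\beta(G)$, well defined up to isomorphism, which is a quotient of $G$ and maps onto every other quotient of $G$ that is a $B$-group. Section~\ref{sec:beta} contains a proof.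

To see what $m_{G,N}$ measures, take $N=G$. Every element generates exactly one subgroup, so $|X|=\sum_{W\le X}\gamma(W)$, where $\gamma(W)$ is the number of elements that generate $W$. By inversion $m_{G,G}=\gamma(G)/|G|$ is the proportion of elements that generate $G$; it is nonzero exactly when $G$ is cyclic. Hence a nontrivial cyclic group is not a $B$-group, $\beta(G)=1$ for cyclic $G$, and every nonabelian simple group is a $B$-group. In each of the next three examples $N$ has prime order and the proper supplements of $N$ are its complements, which are maximal subgroups and have $\mu=-1$.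
\begin{itemize}
\item For $G=C_p\times C_p$ and $|N|=p$ there are $p$ complements, of order $p$, so $m_{G,N}=(p^2-p\cdot p)/p^2=0$. Thus $C_p\times C_p$ is a $B$-group.
\item For $G=S_3$ and $N=C_3$ there are three complements, of order $2$, so $m_{G,N}=(6-3\cdot2)/6=0$. Thus $S_3$ is a $B$-group.
\item For $G=C_p^3$ and $|N|=p$ there are $p^2$ complements, of order $p^2$, so $m_{G,N}=1-p$. Thus $C_p^3$ is not a $B$-group.
\end{itemize}
In general there is a function $P_{G,N}(t)$ whose value at a large integer $t$ is the probability that random lifts of $t$ given generators of $G/N$ generate $G$, and $m_{G,N}=P_{G,N}(1)$. If $G/N$ is cyclic, then $m_{G,N}$ is itself such a probability. Otherwise it is an extrapolation, and the last example shows that it can be negative.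

Passing from $G$ to $\beta(G)$ loses information, and one asks which properties of $G$ can still be read off from $\beta(G)$. A property inherited by quotients passes from $G$ to $\beta(G)$; the question is whether it comes back. For cyclicity it does: $\beta(G)=1$ if and only if $G$ is cyclic (Proposition~\ref{prop:beta}). For a prime $p$, call $G$ \emph{cyclic modulo $p$} if $G/O_p(G)$ is cyclic, where $O_p(G)$ is the largest normal $p$-subgroup. We use the following theorem without proof.

\begin{theorem}[Baumann]\label{thm:Baumann}
Let $p$ be a prime. A finite group $G$ is cyclic modulo $p$ if and only if $\beta(G)$ is cyclic modulo $p$.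
\end{theorem}

Nilpotency is a natural next candidate, and the example of $S_3$ points to a positive answer: the quotient $S_3/C_3$ is nilpotent, but $m_{S_3,C_3}=0$, and $\beta$ does not collapse $S_3$ onto it. Bouc \cite{Bouc} conjectured that $\beta(G)$ is nilpotent if and only if $G$ is nilpotent. We prove this conjecture.

\begin{theorem}\label{thm:A}
For every finite group $G$, the group $\beta(G)$ is nilpotent if and only if $G$ is nilpotent.
\end{theorem}

We write $d(G)$ for the least number of generators of $G$, with $d(1)=0$. For a nilpotent group $D$ and a prime $p$ we write $D_p$ for the Sylow $p$-subgroup and $D_{p'}$ for the product of the other Sylow subgroups, so that $D=D_p\times D_{p'}$. The statement that we prove by induction is part (a) of the next theorem, which does not mention $\beta$.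

\begin{theorem}\label{thm:B}
Let $N\trianglelefteq G$ with $G/N$ nilpotent.
\begin{itemize}
\item[(a)] If $G$ is not nilpotent, then $m_{G,N}=0$.
\item[(b)] If $G$ is nilpotent, then
\[
m_{G,N}=\prod_p\ \prod_{i=d((G/N)_p)}^{d(G_p)-1}\bigl(1-p^{\,i-1}\bigr).
\]
\end{itemize}
Hence $m_{G,N}\ne0$ if and only if $G$ is nilpotent and $(G/N)_p$ is noncyclic whenever $G_p$ is noncyclic.
\end{theorem}

The nilpotent $B$-groups are the groups $C_n\times C_n$ with $n$ square-free, and one can say exactly which groups lie over each of them.

\begin{theorem}\label{thm:C}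
Let $n$ be square-free. Then $\beta(G)\cong C_n\times C_n$ if and only if $G$ is nilpotent and $n$ is the product of the primes $p$ for which the Sylow $p$-subgroup of $G$ is noncyclic.
\end{theorem}

Here is where the difficulty lies. Suppose that $\beta(G)\cong C_n\times C_n$. If $n$ is $1$ or a prime, then $\beta(G)$ is cyclic modulo some prime, so $G$ is solvable by Theorem~\ref{thm:Baumann}, and for solvable groups Theorem~\ref{thm:B}(a) is elementary (Remark~\ref{rem:solvable}). If $n$ has two prime divisors, then $C_n\times C_n$ is not cyclic modulo any prime, and such groups do occur on top of a simple group: for $S=PSL_6(7^6)$ and $A=P\Gamma L_6(7^6)$ one has $A/S\cong C_6\times C_6$ (Example~\ref{ex:PGammaL}). One has to show that $m_{A,S}=0$, and since $m_{A,S}$ is not a probability, this must come from a cancellation.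

The cancellation is found by comparison. Section~\ref{sec:lifts} attaches to each supplement $Z$ of $S$ in $A$ a weight, in such a way that the weights add up to $|S|$ and the weight of $A$ itself is $|S|\,m_{A,S}$. By induction, only nilpotent proper subgroups carry weight. Splitting them at a prime $r$, we find that their total weight depends on the $r'$-part of $A/S$ only through one piece of information: which centralizers of $r$-subgroups cover it. Section~\ref{sec:S5} shows this on $S_5$ and Section~\ref{sec:compare} proves it in general. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:B}(a) to almost simple groups; Section~\ref{sec:out} uses the classification of finite simple groups, through the structure of $\operatorname{Out}(S)$, to show that $S$ is linear or unitary; and Section~\ref{sec:central} shows that for these groups the $r'$-part of $A/S$ may be replaced by a cyclic subgroup, to which Theorem~\ref{thm:Baumann} applies.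

\section{Lifting generators}\label{sec:lifts}

For $N\trianglelefteq G$ and real $t$ put
\[
P_{G,N}(t)=\sum_{XN=G}\mu(X,G)\Bigl(\frac{|X\cap N|}{|N|}\Bigr)^{t}.
\]
If $XN=G$, then $|G|=|X||N|/|X\cap N|$, so $|X\cap N|/|N|=|X|/|G|$ and $P_{G,N}(1)=m_{G,N}$. Let $\Gamma$ be a group and $\varphi\colon\Gamma\to G/N$ a homomorphism. A \emph{lift} of $\varphi$ is a homomorphism $\psi\colon\Gamma\to G$ with $\psi(\gamma)N=\varphi(\gamma)$ for all $\gamma$.

\begin{lemma}\label{lem:lift}
Let $\Gamma$ be free of rank $t$ and let $\varphi\colon\Gamma\to G/N$ be surjective. Then $\varphi$ has $|N|^t$ lifts to $G$, and exactly $|N|^tP_{G,N}(t)$ of them are surjective.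
\end{lemma}

\begin{proof}
A lift is a choice, for each free generator $x$, of an element of the coset $\varphi(x)$. If $XN=G$, each coset of $N$ meets $X$ in $|X\cap N|$ elements, so $|X\cap N|^t$ lifts have image in $X$. If $XN\neq G$, none has, because every lift satisfies $\psi(\Gamma)N=G$. M\"obius inversion, applied to the number of lifts with image equal to a given subgroup, gives $\sum_{XN=G}\mu(X,G)|X\cap N|^t$ surjective lifts.
\end{proof}

The case $t=1$ reads as follows.

\begin{corollary}\label{cor:cyclic}
If $G/N$ is cyclic, generated by the coset $gN$, then $|N|\,m_{G,N}$ is the number of elements of $gN$ that generate $G$. In particular $m_{G,N}=0$ unless $G$ is cyclic.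
\end{corollary}

When $G/N$ is not cyclic, Lemma~\ref{lem:lift} says nothing about $t=1$ directly. The way to reach $t=1$ is to prove an identity by counting for all large $t$ and then continue it. Call a function of the form $t\mapsto\sum_jc_jb_j^{\,t}$, with finitely many real $c_j$ and $b_j>0$, an \emph{exponential sum}. The functions $P_{G,N}$ are exponential sums, and the class is closed under sums, products and substitutions $t\mapsto 1+e(t-1)$.

\begin{lemma}\label{lem:exp}
Two exponential sums that agree at all large integers agree identically.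
\end{lemma}

\begin{proof}
Write the difference as $\sum_jc_jb_j^{\,t}$ with $b_1>b_2>\cdots$ and all $c_j\neq0$. If the sum is not empty, then after division by $b_1^{\,t}$ it tends to $c_1\ne0$ as $t\to\infty$, although it vanishes at all large integers.
\end{proof}

\begin{lemma}\label{lem:mult}
If $N\le M$ are normal subgroups of $G$, then $P_{G,M}=P_{G,N}\,P_{G/N,M/N}$. In particular $m_{G,M}=m_{G,N}\,m_{G/N,M/N}$.
\end{lemma}

\begin{proof}
Let $t\ge d(G)$ be an integer, $\Gamma$ free of rank $t$, and $\varphi\colon\Gamma\to G/M$ surjective. A surjective lift of $\varphi$ to $G$ induces a surjective lift of $\varphi$ to $G/N$. By Lemma~\ref{lem:lift} there are $|M/N|^tP_{G/N,M/N}(t)$ of the latter, each has $|N|^tP_{G,N}(t)$ surjective lifts to $G$, and the total is $|M|^tP_{G,M}(t)$. Apply Lemma~\ref{lem:exp}.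
\end{proof}

\begin{lemma}\label{lem:coprime}
Let $G=G_1\times G_2$ with $|G_1|$ and $|G_2|$ coprime, let $N\trianglelefteq G$, and put $N_i=N\cap G_i$. Then $N=N_1\times N_2$ and $m_{G,N}=m_{G_1,N_1}\,m_{G_2,N_2}$.
\end{lemma}

\begin{proof}
The two components of an element $x\in G$ have coprime orders, so they are powers of $x$. Hence every subgroup is a product $X=X_1\times X_2$ with $X_i=X\cap G_i$. The poset of subgroups of $G$ is the product of the two posets, so $\mu(X,G)=\mu(X_1,G_1)\mu(X_2,G_2)$, and $XN=G$ if and only if $X_iN_i=G_i$ for $i=1,2$. The sum defining $m_{G,N}$ therefore factors.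
\end{proof}

These lemmas already settle the nilpotent case.

\begin{proof}[Proof of Theorem~\ref{thm:B}(b)]
By Lemma~\ref{lem:coprime}, and since $(G/N)_p\cong G_p/N_p$, we may assume that $G$ is a $p$-group. Let $d=d(G)$ and $\rho=d(G/N)$. By Lemma~\ref{lem:lift} with $N=G$, the number $P_{G,G}(t)$ is the proportion of $t$-tuples that generate $G$. By the Burnside basis theorem, a tuple generates $G$ if and only if its image spans $G/\Phi(G)\cong\mathbb F_p^{\,d}$, where $\Phi(G)$ is the Frattini subgroup, the intersection of the maximal subgroups. A $d\times t$ matrix over $\mathbb F_p$ has spanning columns if and only if its rows are independent, which happens for $\prod_{i=0}^{d-1}(p^t-p^i)$ of the $p^{dt}$ matrices. So $P_{G,G}(t)=\prod_{i=0}^{d-1}(1-p^{i-t})$, and likewise $P_{G/N,G/N}(t)=\prod_{i=0}^{\rho-1}(1-p^{i-t})$, which is nonzero for $t\ge d$. Lemma~\ref{lem:mult} with $M=G$ gives $P_{G,N}(t)=\prod_{i=\rho}^{d-1}(1-p^{i-t})$ for integers $t\ge d$, hence for $t=1$ by Lemma~\ref{lem:exp}.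
\end{proof}

The product $\prod_{i=\rho}^{d-1}(1-p^{i-1})$ vanishes if and only if the index $i=1$ occurs, that is, $\rho\le1\le d-1$, which says that $G/N$ is cyclic and $G$ is not. So the last sentence of Theorem~\ref{thm:B} follows from (a) and (b).

The last tool comes from sorting all lifts, surjective or not, by their images. If $Y\trianglelefteq X$ and $Z\le X$, define the \emph{weight} of $Z$ relative to $Y$ by
\[
w(Z)=|Z\cap Y|\;m_{Z,Z\cap Y}.
\]
If $X/Y$ is cyclic and $ZY=X$, then $w(Z)$ is the number of elements of a fixed generating coset of $Y$ that generate $Z$, by Corollary~\ref{cor:cyclic}; so the weights add up to the size of the coset. This survives when $X/Y$ is not cyclic and there is no coset to count.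

\begin{lemma}\label{lem:weights}
Let $Y\trianglelefteq X$. Then $|Y|=\sum_{Z\le X,\ ZY=X}w(Z)$.
\end{lemma}

\begin{proof}
Let $t\ge d(X)$, let $\Gamma$ be free of rank $t$, and let $\varphi\colon\Gamma\to X/Y$ be surjective. The image $Z$ of a lift satisfies $ZY=X$. For such $Z$, the lifts with image $Z$ are the surjective lifts to $Z$ of the map $\Gamma\to X/Y\cong Z/(Z\cap Y)$. By Lemma~\ref{lem:lift},
\[
|Y|^t=\sum_{ZY=X}|Z\cap Y|^t\,P_{Z,Z\cap Y}(t).
\]
By Lemma~\ref{lem:exp} this holds at $t=1$.
\end{proof}

\section{The method on $S_5$}\label{sec:S5}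

Let $A=S_5$ and $S=A_5$, with weights taken relative to $S$. For $Z\not\le S$, the weight $w(Z)$ is the number of odd permutations that generate $Z$; for $Z\le S$, it is $|Z|\,m_{Z,Z}$, the number of elements that generate $Z$. Lemma~\ref{lem:weights} reads
\[
60=60\,m_{A,S}+\nu,\qquad \nu=\sum_{Z<A,\ Z\not\le S}w(Z).
\]
The odd permutations are $10$ transpositions, $30$ four-cycles and $20$ elements of order $6$. They generate $10$ subgroups $C_2$ of weight $1$, $15$ subgroups $C_4$ of weight $2$, and $10$ subgroups $C_6$ of weight $2$. So $\nu=10+30+20=60$ and $m_{A,S}=0$. We knew this from Corollary~\ref{cor:cyclic}. What matters is that $\nu$ can be computed in a way that makes sense for other groups.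

All subgroups that contribute to $\nu$ are nilpotent. Write such a subgroup as $Z=Q\times Y$ with $Q$ a $2$-group and $Y$ of odd order; then $w(Z)=w(Q)w(Y)$ by Lemma~\ref{lem:coprime}. For a $2$-subgroup $Q$ let $T(Q)$ be the sum of $w(Y)$ over the nilpotent subgroups $Y\le C_A(Q)$ of odd order; this is the number of elements of odd order in $C_S(Q)$. Then $\nu=\sum_{Q\not\le S}w(Q)T(Q)$, and only the $10$ groups of type $\langle(12)\rangle$, with weight $1$, and the $15$ groups of type $\langle(1234)\rangle$, with weight $2$, have $w(Q)\ne0$.

The numbers $T(Q)$ satisfy a recursion. Every element of $C_S(Q)$ is uniquely a product $vy$ of a $2$-element $v$ and an element $y$ of odd order that commute, and both are powers of the given element. Sorting by $v$,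
\[
|C_S(Q)|=\sum_{v}T(Q\langle v\rangle),
\]
where $v$ runs over the $2$-elements of $C_S(Q)$. The terms with $v\in Q$ give a positive multiple of $T(Q)$ and the others involve larger $2$-groups, so the system can be solved from the top down. For $Q=\langle(1234)\rangle$ we have $C_S(Q)=\{1,(13)(24)\}\le Q$, so $2=2\,T(Q)$ and $T(Q)=1$. For $V=\langle(12),(34)\rangle$ we have $C_S(V)=\{1,(12)(34)\}\le V$, so $T(V)=1$. For $Q=\langle(12)\rangle$,
\[
C_S(Q)=\{1,\ (345),\ (354),\ (12)(34),\ (12)(35),\ (12)(45)\},
\]
and each of the three involutions generates with $Q$ a conjugate of $V$; so $6=T(Q)+3\cdot1$ and $T(Q)=3$. Altogether $\nu=10\cdot1\cdot3+15\cdot2\cdot1=60$.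

Now let $S\trianglelefteq A$ be arbitrary, let $r$ be a prime, let $Q$ be an $r$-subgroup of $A$, and let $a\in A/S$ have order prime to $r$. Count the elements of $C_A(Q)$ in the coset $a$. There are $|C_S(Q)|$ of them if $C_A(Q)$ meets the coset, and none otherwise. Each is uniquely a product $vy$ as above, where the $r$-part $v$ lies in $S$ and the $r'$-part $y$ lies in the coset $a$. So the number of $r'$-elements of $C_A(Q)$ in the coset $a$ satisfies the same recursion, with the left side multiplied by $1$ or $0$. The coset enters the recursion only through this factor. In Section~\ref{sec:compare} the cyclic group $\langle a\rangle$ is replaced by an arbitrary nilpotent $r'$-subgroup of $A/S$. Elements of a coset are then no longer available, but weights are, and Lemma~\ref{lem:weights} takes the place of the count.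

\section{The largest $B$-quotient}\label{sec:beta}

We show that factoring out a normal subgroup $N$ with $m_{G,N}\neq0$ does not change $\beta(G)$. This reduces Theorems~\ref{thm:A} and~\ref{thm:C} to Theorem~\ref{thm:B}, and it turns Baumann's theorem into a vanishing statement.

\begin{lemma}\label{lem:max}
If $\mu(X,G)\ne0$, then $X$ is an intersection of maximal subgroups of $G$, where $G$ counts as the empty intersection.
\end{lemma}

\begin{proof}
Let $X^{*}$ be the intersection of the maximal subgroups containing $X$. We show by induction on $|G:X|$ that $X\neq X^*$ implies $\mu(X,G)=0$. If $X\ne X^*$, then $X\ne G$, so $X$ lies in a maximal subgroup and $X^*\neq G$. By induction, each $Y>X$ with $\mu(Y,G)\ne0$ satisfies $Y=Y^*\ge X^*$; and each $Y\ge X^*$ satisfies $Y>X$. Hence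
\[
0=\sum_{Y\ge X}\mu(Y,G)=\mu(X,G)+\sum_{Y\ge X^*}\mu(Y,G)=\mu(X,G).\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:Bquot}
If $m_{G,N}\ne0$, then every quotient of $G$ that is a $B$-group is isomorphic to a quotient of $G/N$.
\end{lemma}

\begin{proof}
Let $N\ne1$ and let $M\le N$ be a minimal normal subgroup of $G$. By Lemma~\ref{lem:mult}, both $m_{G,M}$ and $m_{G/M,N/M}$ are nonzero. So by induction on $|N|$ it suffices to show that a $B$-group $G/L$ is isomorphic to a quotient of $G/M$. If $M\le L$, there is nothing to prove. Otherwise $M\cap L=1$ by minimality of $M$, so $[M,L]\le M\cap L=1$.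

Suppose first that every maximal subgroup $T$ with $TM=G$ contains $L$. If $XM=G$ and $\mu(X,G)\ne0$, then by Lemma~\ref{lem:max} $X$ is an intersection of maximal subgroups, each of which supplements $M$ because it contains $X$; so $L\le X$. The sum defining $m_{G,M}$ may thus be restricted to subgroups $X\ge L$, and for these $XM=G$ is equivalent to $(X/L)(ML/L)=G/L$. So $m_{G,M}=m_{G/L,ML/L}$, which is $0$ because $G/L$ is a $B$-group and $ML/L\ne1$. This is a contradiction.

So there is a maximal subgroup $T$ with $TM=G$ and $L\not\le T$; then $TL=G$. The group $T\cap M$ is normalized by $T$ and centralized by $L$, so it is normal in $G$; it is not $M$, so $T\cap M=1$. The group $L_0=T\cap L$ is normalized by $T$ and centralized by $M$, so it is normal in $G$. From $G=TL$ we get $G/L\cong T/L_0$. From $G=T\cdot ML_0$ and $T\cap ML_0=(T\cap M)L_0=L_0$ we get $G/ML_0\cong T/L_0$. Hence $G/L\cong G/ML_0$, a quotient of $G/M$.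
\end{proof}

\begin{proposition}\label{prop:beta}
Let $G$ be a group.
\begin{itemize}
\item[(i)] Let $M$ be maximal among the normal subgroups with $m_{G,M}\ne0$. Then $G/M$ is a $B$-group that maps onto every $B$-group quotient of $G$. Thus $\beta(G)$ exists and $\beta(G)\cong G/M$.
\item[(ii)] If $m_{G,N}\ne0$, then $\beta(G)\cong\beta(G/N)$.
\item[(iii)] $\beta(G)=1$ if and only if $G$ is cyclic.
\end{itemize}
\end{proposition}

\begin{proof}
(i) Such an $M$ exists since $m_{G,1}=1$. If $M<M'\trianglelefteq G$, then $0=m_{G,M'}=m_{G,M}\,m_{G/M,M'/M}$ by Lemma~\ref{lem:mult}, so $G/M$ is a $B$-group. Apply Lemma~\ref{lem:Bquot}. Two groups with the stated property are quotients of each other, hence isomorphic.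

(ii) The group $\beta(G/N)$ is a $B$-group quotient of $G$, hence a quotient of $\beta(G)$. By Lemma~\ref{lem:Bquot}, $\beta(G)$ is a $B$-group quotient of $G/N$, hence a quotient of $\beta(G/N)$.

(iii) By (i) and (ii), $\beta(G)=1$ if and only if $m_{G,G}\ne0$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:C}, assuming Theorem~\ref{thm:B}(a)]
If $G$ is nilpotent, so is its quotient $\beta(G)$. If $\beta(G)$ is nilpotent, take $M$ as in Proposition~\ref{prop:beta}(i); then $G/M$ is nilpotent and $m_{G,M}\ne0$, so $G$ is nilpotent by Theorem~\ref{thm:B}(a). This proves Theorem~\ref{thm:A}.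

Let $G$ be nilpotent and let $n_0$ be the product of the primes $p$ with $G_p$ noncyclic. For such $p$ the vector space $G_p/\Phi(G_p)$ has dimension at least $2$, so $G_p$ maps onto $C_p\times C_p$, and $G$ has a quotient $G/N\cong C_{n_0}\times C_{n_0}$. By Theorem~\ref{thm:B}(b), $m_{G,N}\ne0$, so $\beta(G)\cong\beta(C_{n_0}\times C_{n_0})$. The group $J=C_{n_0}\times C_{n_0}$ is a $B$-group: if $1\ne L\le J$, then for a prime $p$ dividing $|L|$ the group $(J/L)_p$ is cyclic while $J_p$ is not, so $m_{J,L}=0$. Hence $\beta(G)\cong C_{n_0}\times C_{n_0}$. Conversely, if $\beta(G)\cong C_n\times C_n$, then $G$ is nilpotent by Theorem~\ref{thm:A}, and $n=n_0$ by comparing orders.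
\end{proof}

A quotient of a group that is cyclic modulo $r$ is cyclic modulo $r$, because the image of a normal $r$-subgroup is a normal $r$-subgroup. A group that is cyclic modulo $r$ is solvable. Baumann's theorem will be used only in the following form.

\begin{lemma}\label{lem:Baumann}
Let $N\trianglelefteq G$ with $G/N$ cyclic modulo a prime $r$. If $G$ is not solvable, then $m_{G,N}=0$.
\end{lemma}

\begin{proof}
If $m_{G,N}\ne0$, then $\beta(G)\cong\beta(G/N)$ is a quotient of $G/N$, hence cyclic modulo $r$. By Theorem~\ref{thm:Baumann}, $G$ is cyclic modulo $r$, hence solvable.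
\end{proof}

\section{Reduction to almost simple groups}\label{sec:reduction}

It remains to prove Theorem~\ref{thm:B}(a). Call $(G,M)$ a \emph{bad pair} if $M\trianglelefteq G$, $G/M$ is nilpotent, $G$ is not nilpotent, and $m_{G,M}\ne0$. We must show that there is no bad pair. By Lemma~\ref{lem:mult} the first case to understand is that of a minimal normal subgroup $N$. Recall that such an $N$ is either an elementary abelian $p$-group, or a direct product $S_1\times\dots\times S_k$ of isomorphic nonabelian simple groups which $G$ permutes transitively by conjugation. In a direct product of nonabelian simple groups, every normal subgroup is the product of some of the factors.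

\subsection*{Abelian minimal normal subgroups}

The computation for $S_3$ generalizes: there are exactly $|N|$ complements.

\begin{lemma}\label{lem:abelian}
Let $N$ be an abelian minimal normal subgroup of $G$. If $G/N$ is nilpotent and $G$ is not, then $m_{G,N}=0$.
\end{lemma}

\begin{proof}
Let $N$ be a $p$-group and $K=G/N$. If $X<G$ and $XN=G$, then $X\cap N$ is normalized by $X$ and by the abelian group $N$, so it is normal in $G$; it is not $N$, so $X\cap N=1$. Thus the proper supplements of $N$ are its complements. A maximal subgroup containing a complement is a proper supplement, hence has the same order $|K|$; so complements are maximal subgroups, and $m_{G,N}=1-c/|N|$, where $c$ is their number. If $c=0$, then every maximal subgroup contains $N$, so $N\le\Phi(G)$ and $G/\Phi(G)$ is nilpotent; a group with nilpotent Frattini quotient is nilpotent, contrary to assumption. So $c\ge1$.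

Let $T\cong K$ be a complement. A $T$-invariant subgroup of $N$ is normal in $G$, hence is $1$ or $N$. Suppose that $T_{p'}$ centralizes $N$. The $p$-group $T_p$ has a nontrivial fixed point on the $p$-group $N$, so $C_N(T)=C_N(T_p)\neq1$, whence $C_N(T)=N$ and $G=N\times T$ is nilpotent, a contradiction. So the $T$-invariant subgroup $C_N(T_{p'})$ is proper, hence trivial. If $x\in N$ normalizes $T_{p'}$, then $[x,T_{p'}]\le N\cap T_{p'}=1$, so $x=1$. Since $T\le N_G(T_{p'})$ and $G=TN$, we conclude that $N_G(T_{p'})=T$. This holds for every complement.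

Let $T^*$ be another complement. Both $T_{p'}$ and $T^*_{p'}$ are complements of $N$ in the preimage of $K_{p'}$, where $N$ is an abelian normal subgroup of order prime to its index. By the Schur--Zassenhaus theorem they are conjugate, hence so are their normalizers $T$ and $T^*$. Finally $N_G(T)\le N_G(T_{p'})=T$, so $c=|G:T|=|N|$.
\end{proof}

Both hypotheses are needed for the count. For $G=C_p^3$, which is nilpotent, we found $c=|N|^2$; and the nilpotency of $K$ supplies the normal subgroup $T_{p'}$ of $T$ to which the Schur--Zassenhaus theorem applies.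

\subsection*{Nonabelian minimal normal subgroups}

For a nonabelian simple group $S$ we identify $S$ with $\operatorname{Inn}(S)\trianglelefteq\operatorname{Aut}(S)$. The conjugation action of $\operatorname{Aut}(S)$ on $\operatorname{Inn}(S)$ is then the natural action on $S$; so $C_{\operatorname{Aut}(S)}(S)=1$, and every automorphism of $\operatorname{Inn}(S)$ is conjugation by a unique element of $\operatorname{Aut}(S)$. A group $A$ with $S\le A\le\operatorname{Aut}(S)$ is called \emph{almost simple}. The next proposition expresses $m_{G,N}$ through almost simple groups.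

\begin{proposition}\label{prop:formula}
Let $N=S_1\times\dots\times S_k$ be a nonabelian minimal normal subgroup of $G$, with $K=G/N$ nilpotent. Put $S=S_1$, let $K_1$ be the stabilizer of $S_1$ in $K$, and let $a_1\colon K_1\to\operatorname{Out}(S)$ be the homomorphism induced by conjugation. Then
\begin{equation}\label{eq:formula}
m_{G,N}=\sum_{K_1\le B\le K}\mu(K_1,B)\sum_{\substack{\alpha\in\operatorname{Hom}(B,\operatorname{Out}(S))\\ \alpha|_{K_1}=a_1}}m_{A_\alpha,S},
\end{equation}
where $A_\alpha$ is the preimage of $\alpha(B)$ in $\operatorname{Aut}(S)$.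
\end{proposition}

For example, let $G=(S\times S)\rtimes C_2$ with $C_2$ interchanging the factors. Then $K=C_2$, $K_1=1$, and \eqref{eq:formula} reads $m_{G,N}=m_{S,S}-\sum_\alpha m_{A_\alpha,S}$ with $\alpha$ running over $\operatorname{Hom}(C_2,\operatorname{Out}(S))$. The first term comes from the lifts whose image meets $N$ in a subgroup projecting onto each factor, and the sum removes those for which this subgroup is only a diagonal copy of $S$. (All terms vanish here, by Corollary~\ref{cor:cyclic}.) In general a subgroup of $N$ that projects onto each factor can be diagonal along several factors, and the groups $B$ record along which.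

\begin{proof}
Let $t\ge\max(1,d(K))$, let $\Gamma$ be free of rank $t$, and let $\varphi\colon\Gamma\to K$ be surjective. Put $\Gamma_0=\ker\varphi$, $\Gamma_1=\varphi^{-1}(K_1)$ and $\Gamma_B=\varphi^{-1}(B)$ for $K_1\le B\le K$. By the Nielsen--Schreier theorem, $\Gamma_B$ is free of rank $t_B=1+|K:B|(t-1)$. The group $\Gamma$ permutes the $S_i$ transitively through $\varphi$; we write $\gamma S_j=S_i$ for this action. The stabilizer of $S_1$ is $\Gamma_1$, of index $k$. Let $\pi_i\colon N\to S_i$ be the projections. We count the surjective lifts $\psi\colon\Gamma\to G$ of $\varphi$.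

\emph{Step 1: a criterion for surjectivity.} For a lift $\psi$ we have $\psi(\Gamma)N=G$ and $\psi(\Gamma)\cap N=\psi(\Gamma_0)$, so $\psi$ is onto if and only if $\psi(\Gamma_0)=N$. Let $R_i$ be the kernel of $\pi_i\psi\colon\Gamma_0\to S_i$. If $\gamma S_j=S_i$ and $g=\psi(\gamma)$, then $\pi_i(gxg^{-1})=g\,\pi_j(x)\,g^{-1}$ for $x\in N$. Hence $R_i=\gamma R_j\gamma^{-1}$ and $\pi_i\psi(\Gamma_0)=g\,\pi_j\psi(\Gamma_0)\,g^{-1}$. In particular, $\pi_1\psi(\Gamma_0)=S_1$ implies $\pi_i\psi(\Gamma_0)=S_i$ for all $i$.

We claim that $\psi(\Gamma_0)=N$ if and only if $\pi_1\psi(\Gamma_0)=S_1$ and the $R_i$ are pairwise distinct. If $\psi(\Gamma_0)=N$, the $R_i$ are the preimages of the distinct subgroups $\ker\pi_i$. Conversely, let $J_j=R_1\cap\dots\cap R_j$ and suppose inductively that $\Gamma_0/J_j\to S_1\times\dots\times S_j$ is an isomorphism. The normal subgroups of this product with simple quotient are the kernels of the projections, that is, the groups $R_i/J_j$ with $i\le j$. Since $R_{j+1}$ is none of the $R_i$, we have $J_j\not\le R_{j+1}$. As $\Gamma_0/R_{j+1}$ is simple, $J_jR_{j+1}=\Gamma_0$,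 and therefore $\Gamma_0/J_{j+1}\cong\Gamma_0/J_j\times\Gamma_0/R_{j+1}$ maps isomorphically onto $S_1\times\dots\times S_{j+1}$. For $j=k$ this says $\psi(\Gamma_0)=N$.

The map $S_i\mapsto R_i$ is $\Gamma$-equivariant on a transitive $\Gamma$-set. So $\Gamma_1\le N_\Gamma(R_1)$, with equality if and only if the map is injective. Thus $\psi$ is onto if and only if $\pi_1\psi(\Gamma_0)=S_1$ and $N_\Gamma(R_1)=\Gamma_1$. An equality of normalizers is hard to count, while an inclusion is not, so we invert. The groups between $\Gamma_1$ and $\Gamma$ are the $\Gamma_B$. Let $f(C)$ be the number of lifts with $\pi_1\psi(\Gamma_0)=S_1$ and $N_\Gamma(R_1)=\Gamma_C$, and let $n_B=\sum_{C\ge B}f(C)$ be the number of lifts with $\pi_1\psi(\Gamma_0)=S_1$ and $\Gamma_B\le N_\Gamma(R_1)$. Then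
\[
\sum_{K_1\le B\le K}\mu(K_1,B)\,n_B=\sum_Cf(C)\sum_{K_1\le B\le C}\mu(K_1,B)=f(K_1),
\]
and $f(K_1)$ is the number of surjective lifts.

\emph{Step 2: passing to one factor.} For a lift $\psi$ let $\psi_1\colon\Gamma_1\to\operatorname{Aut}(S)$ send $\gamma$ to conjugation by $\psi(\gamma)$ on $S_1$. It belongs to the set $\Lambda$ of homomorphisms $\Gamma_1\to\operatorname{Aut}(S)$ that induce $a_1\varphi|_{\Gamma_1}$ modulo $S$. On $\Gamma_0$ we have $\psi_1=\pi_1\psi$, so both conditions defining $n_B$ depend only on $\psi_1$. We claim that every element of $\Lambda$ is $\psi_1$ for exactly $|S|^{k-1}$ lifts $\psi$.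

Since $\Gamma_1$ is free of rank $1+k(t-1)$ and each free generator has $|S|$ possible images, $|\Lambda|=|S|^{1+k(t-1)}$. The number of lifts is $|S|^{kt}=|\Lambda|\cdot|S|^{k-1}$. So it suffices to show that each fiber of $\psi\mapsto\psi_1$ has at most $|S|^{k-1}$ elements. Fix $g_1=1,g_2,\dots,g_k\in\Gamma$ with $g_iS_1=S_i$, and let $\theta_i\colon S_1\to S_i$ be conjugation by $\psi(g_i)$; thus $\theta_1$ is the identity. The element $\psi(g_i)$ lies in the fixed coset $\varphi(g_i)=h_iN$, and $h_ix$ acts on $S_1$ as $h_i\pi_1(x)$ does, so there are at most $|S|$ possibilities for $\theta_i$. It remains to see that $\psi_1,\theta_2,\dots,\theta_k$ determine $\psi$. If $\gamma S_j=S_i$, then $\delta=g_i^{-1}\gamma g_j\in\Gamma_1$, and conjugation by $\psi(\gamma)=\psi(g_i)\psi(\delta)\psi(g_j)^{-1}$ restricts on $S_j$ to $\theta_i\circ\psi_1(\delta)\circ\theta_j^{-1}$. So if $\psi'$ has the same data, then $\psi(\gamma)^{-1}\psi'(\gamma)$ lies in $N$ and centralizes every $S_j$, hence lies in $Z(N)=1$.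

Consequently $n_B=|S|^{k-1}n_B'$, where $n'_B$ is the number of $\lambda\in\Lambda$ such that $\lambda(\Gamma_0)=S$ and $\Gamma_B$ normalizes $R=\Gamma_0\cap\ker\lambda$.

\emph{Step 3: extending to $\Gamma_B$.} Let $\lambda$ be counted by $n_B'$. Then $\Gamma_B$ acts by conjugation on $\Gamma_0/R$, which $\lambda$ identifies with $S=\operatorname{Inn}(S)$. So there is a homomorphism $\eta\colon\Gamma_B\to\operatorname{Aut}(S)$, where $\eta(\gamma)$ is the unique element with
\[
\eta(\gamma)\lambda(x)\eta(\gamma)^{-1}=\lambda(\gamma x\gamma^{-1})\qquad\text{for all }x\in\Gamma_0 .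
\]
For $\gamma\in\Gamma_1$ the element $\lambda(\gamma)$ has this property, so $\eta$ extends $\lambda$; and any homomorphism extending $\lambda$ has this property, so $\eta$ is the only one. Conversely, if $\eta\colon\Gamma_B\to\operatorname{Aut}(S)$ is a homomorphism with $\eta|_{\Gamma_1}\in\Lambda$ and $\eta(\Gamma_0)=S$, then $\Gamma_B$ normalizes $\Gamma_0\cap\ker\eta$, so $\eta|_{\Gamma_1}$ is counted by $n'_B$. Thus $n_B'$ is the number of such $\eta$.

Each such $\eta$ induces a homomorphism $\alpha\colon B=\Gamma_B/\Gamma_0\to\operatorname{Out}(S)$ with $\alpha|_{K_1}=a_1$. Fix such an $\alpha$ and let $\eta\colon\Gamma_B\to A_\alpha$ be any lift of the surjection $\alpha\varphi\colon\Gamma_B\to\alpha(B)=A_\alpha/S$. Then $\eta|_{\Gamma_1}\in\Lambda$ and $\eta(\Gamma_0)\le S$. If $\eta(\Gamma_0)=S$, then the image of $\eta$ contains $S$ and maps onto $A_\alpha/S$, so $\eta$ is onto. If $\eta$ is onto, then $\eta(\Gamma_0)$ is normal in $A_\alpha$, so it is $1$ or $S$; and it is not $1$, since otherwise $A_\alpha\ge S$ would be a quotient of the nilpotent group $B$. (This is the only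 use of the hypothesis on $K$.) By Lemma~\ref{lem:lift}, $n'_B=\sum_\alpha|S|^{t_B}P_{A_\alpha,S}(t_B)$.

\emph{Step 4: continuation to $t=1$.} Combining the steps with Lemma~\ref{lem:lift} for $G$,
\[
|S|^{kt}P_{G,N}(t)=|S|^{k-1}\sum_B\mu(K_1,B)\sum_\alpha|S|^{t_B}P_{A_\alpha,S}(t_B)
\]
for all large integers $t$. Both sides are exponential sums in $t$, so the identity holds at $t=1$. There all the ranks $t_B$ equal $1$, and division by $|S|^k$ gives \eqref{eq:formula}.
\end{proof}

\begin{proposition}\label{prop:reduction}
If there is a bad pair, then there is a bad pair $(A,S)$ with $S$ nonabelian simple and $S\le A\le\operatorname{Aut}(S)$ such that no bad pair $(Z,M)$ has $|Z|<|A|$.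
\end{proposition}

\begin{proof}
Let $(G,M)$ be a bad pair with $|G|$ minimal. Then $M\ne1$; let $N\le M$ be minimal normal in $G$. By Lemma~\ref{lem:mult}, $m_{G,N}\ne0$ and $m_{G/N,M/N}\ne0$. Since $(G/N,M/N)$ is not a bad pair, $K=G/N$ is nilpotent. By Lemma~\ref{lem:abelian}, $N$ is nonabelian. By Proposition~\ref{prop:formula}, some $A=A_\alpha$ has $m_{A,S}\ne0$. Here $A/S=\alpha(B)$ is nilpotent and $A$ is not, so $(A,S)$ is a bad pair, and $|A|\le|S||K|\le|G|$.
\end{proof}

\begin{remark}\label{rem:solvable}
Running this argument within the class of solvable groups, where $N$ is always abelian, proves Theorem~\ref{thm:B}(a) for solvable $G$ from Lemmas~\ref{lem:mult} and~\ref{lem:abelian} alone.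
\end{remark}

\section{Comparing two extensions of a simple group}\label{sec:compare}

We now carry out the computation of Section~\ref{sec:S5} in general. In this section $S$ is nonabelian simple, $S\le A\le\operatorname{Aut}(S)$, the quotient $D=A/S$ is nilpotent, and no bad pair $(Z,M)$ has $|Z|<|A|$. For $Z\le A$ we write $\overline Z=ZS/S$ for the image in $D$ and $w(Z)=|Z\cap S|\,m_{Z,Z\cap S}$ for the weight relative to $S$. Two facts are used repeatedly.
\begin{itemize}
\item[(W1)] If $Z<A$ and $w(Z)\ne0$, then $Z$ is nilpotent. Indeed $Z/(Z\cap S)\cong\overline Z$ is nilpotent, $m_{Z,Z\cap S}\ne0$, and $(Z,Z\cap S)$ is not a bad pair.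
\item[(W2)] If $Z$ is nilpotent and $r$ is a prime, then $w(Z)=w(Z_r)\,w(Z_{r'})$, by Lemma~\ref{lem:coprime}.
\end{itemize}
Fix a prime $r$ with $D_r\ne1$ and put $E=D_{r'}$. For $L\le E$ let $A_L$ be the preimage of $D_r\times L$ in $A$, so that $A_E=A$. For an $r$-subgroup $Q\le A$ define
\[
T_L(Q)=\sum_Yw(Y),\qquad
\epsilon_L(Q)=\begin{cases}1&\text{if }L\le\overline{C_A(Q)},\\ 0&\text{otherwise,}\end{cases}
\]
where $Y$ runs over the nilpotent $r'$-subgroups of $C_A(Q)$ with $\overline Y=L$.

\begin{lemma}\label{lem:global}
For every $L\le E$,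
\[
|S|\,(1-m_{A_L,S})=\sum_Qw(Q)\,T_L(Q),
\]
where $Q$ runs over the $r$-subgroups of $A$ with $\overline Q=D_r$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:weights} for $S\trianglelefteq A_L$, the number $|S|$ is the sum of $w(Z)$ over the subgroups $Z$ with $\overline Z=D_r\times L$. The term $Z=A_L$ is $|S|\,m_{A_L,S}$, and $A_L$ is not nilpotent. By (W1) the remaining terms add up to the sum of $w(Z)$ over the nilpotent $Z$ with $\overline Z=D_r\times L$. The map $Z\mapsto(Z_r,Z_{r'})$ is a bijection from these subgroups to the pairs $(Q,Y)$ with $Q$ an $r$-subgroup, $\overline Q=D_r$, and $Y$ a nilpotent $r'$-subgroup of $C_A(Q)$ with $\overline Y=L$; the inverse sends $(Q,Y)$ to $Q\times Y$. Apply (W2).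
\end{proof}

\begin{lemma}\label{lem:local}
For every $L\le E$ and every $r$-subgroup $Q\ne1$ of $A$,
\[
\epsilon_L(Q)\,|C_S(Q)|=\sum_vT_L(Q\langle v\rangle),
\]
where $v$ runs over the $r$-elements of $C_S(Q)$.
\end{lemma}

\begin{proof}
Note that $Q\langle v\rangle$ is an $r$-group, since $v$ centralizes $Q$. If $\epsilon_L(Q)=0$, then no subgroup of $C_A(Q\langle v\rangle)\le C_A(Q)$ has image $L$, and both sides vanish.

Let $\epsilon_L(Q)=1$ and put $X=\{x\in C_A(Q): xS\in L\}$. Then $\overline X=L$ and $X\cap S=C_S(Q)$. Since $C_A(S)=1$ and $Q\ne1$, we have $S\not\le X$, so $X<A$. For $Z\le X$ we have $Z(X\cap S)=X\cap ZS$, so $Z(X\cap S)=X$ if and only if $\overline Z=L$; moreover $Z\cap(X\cap S)=Z\cap S$, so the weight of $Z$ relative to $X\cap S$ is $w(Z)$. Lemma~\ref{lem:weights} gives $|C_S(Q)|=\sum w(Z)$, summed over $Z\le X$ with $\overline Z=L$, and by (W1) only nilpotent $Z$ contribute.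

If $Z$ is such a nilpotent subgroup, then $\overline{Z_r}$ is an $r$-subgroup of the $r'$-group $L$, so $Z_r\le C_S(Q)$, and $Z_{r'}\le C_A(QZ_r)$ has image $L$. Conversely, if $R\le C_S(Q)$ is an $r$-group and $Y\le C_A(QR)$ is a nilpotent $r'$-group with $\overline Y=L$, then $R\times Y$ is a nilpotent subgroup of $X$ with image $L$. By (W2), $|C_S(Q)|=\sum_Rw(R)\,T_L(QR)$. Finally $w(R)=|R|\,m_{R,R}$ is the number of elements $v$ with $\langle v\rangle=R$.
\end{proof}

\begin{proposition}\label{prop:compare}
Let $L\le E$ and suppose that $\epsilon_L(Q)=\epsilon_E(Q)$ for every $r$-subgroup $Q\ne1$ of $A$. Then $m_{A,S}=m_{A_L,S}$.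
\end{proposition}

\begin{proof}
Put $\delta(Q)=T_E(Q)-T_L(Q)$. Subtracting the two instances of Lemma~\ref{lem:local} and separating the elements $v\in Q$, we get for $Q\neq1$
\[
|Q\cap C_S(Q)|\;\delta(Q)+\sum_{v\notin Q}\delta(Q\langle v\rangle)=0 ,
\]
where $v$ runs over the $r$-elements of $C_S(Q)$ outside $Q$. The first coefficient is at least $1$, and each $Q\langle v\rangle$ in the sum is an $r$-group of order greater than $|Q|$. By descending induction on $|Q|$, $\delta(Q)=0$ for all $Q\ne1$. The groups $Q$ in Lemma~\ref{lem:global} map onto $D_r\ne1$, so they are nontrivial, and the right side there is the same for $L$ and for $E$.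
\end{proof}

The hypothesis $D_r\ne1$ is what keeps $Q=1$ out of Lemma~\ref{lem:global}. For $Q=1$ and $L=E$, the group $X$ in the proof of Lemma~\ref{lem:local} would be the full preimage of $E$; if $D_r=1$ this is $A$, and its weight is the unknown quantity.

If $L$ is cyclic, then $A_L/S=D_r\times L$ is cyclic modulo $r$ and $m_{A_L,S}=0$ by Lemma~\ref{lem:Baumann}. So a bad pair $(A,S)$ as in Proposition~\ref{prop:reduction} is excluded once we find $r$ and a cyclic $L\le E$ such that every centralizer of an $r$-subgroup that covers $L$ also covers $E$. For this we need to know $S$.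

\section{Nilpotent subgroups of outer automorphism groups}\label{sec:out}

Let $(A,S)$ be a bad pair with $S\le A\le\operatorname{Aut}(S)$ and $D=A/S\le\operatorname{Out}(S)$. By Lemma~\ref{lem:Baumann}, $D$ is not cyclic modulo any prime; since $O_r(D)=D_r$, this means that $D_{r'}$ is noncyclic for every prime $r$. Few simple groups have such a subgroup in their outer automorphism group.

By the classification, $S$ is an alternating group, a sporadic group, the Tits group, or a group of Lie type. In the first three cases $\operatorname{Out}(S)$ is a $2$-group. For $S$ of Lie type, with parameter $q=p^f$, the outer diagonal automorphisms form a normal subgroup $\mathcal D=\operatorname{Outdiag}(S)$ of $\operatorname{Out}(S)$. Table~\ref{tab:out} lists the facts that we use; see \cite[Theorem 2.5.12]{GLS}. We write $PSL_n^+=PSL_n$ and $PSL_n^-=PSU_n$, the groups of type $\mathrm A_{n-1}$ and ${}^2\mathrm A_{n-1}$, and we read the sign $\varepsilon$ as $\pm1$ in formulas. In the last five rows of the table $\mathcal D$ is abelian, so $\operatorname{Out}(S)/\mathcal D$ acts on $\mathcal D$ by conjugation.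

\begin{table}[ht]
\centering
\begin{tabular}{lll}
\hline
type of $S$ & $\mathcal D$ & $\operatorname{Out}(S)/\mathcal D$\\
\hline
$\mathrm E_8,\mathrm F_4,\mathrm G_2,{}^3\mathrm D_4,{}^2\mathrm B_2,{}^2\mathrm G_2,{}^2\mathrm F_4$ & \multicolumn{2}{l}{$\operatorname{Out}(S)$ is cyclic}\\
$\mathrm A_1,\mathrm B_m,\mathrm C_m,\mathrm E_7$ & order $\le2$ & cyclic\\
$\mathrm D_m$ $(m\ge5)$ & $2$-group & $C_f\times C_2$\\
${}^2\mathrm D_m$ $(m\ge4)$ & $2$-group & cyclic\\
$\mathrm D_4$ & $1$ or $C_2\times C_2$ & $C_f\times S_3$; $S_3$ faithful on $\mathcal D$ if $\mathcal D\ne1$\\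
$\mathrm E_6$ & order $1$ or $3$ & $C_f\times\langle\gamma\rangle$, $|\gamma|=2$, $\gamma$ inverts $\mathcal D$\\
${}^2\mathrm E_6$ & order $1$ or $3$ & cyclic\\
$PSL_n(q)$ $(n\ge3)$ & cyclic of order $(n,q-1)$ & $C_f\times\langle\gamma\rangle$, $|\gamma|=2$, $\gamma$ inverts $\mathcal D$\\
$PSU_n(q)$ $(n\ge3)$ & cyclic of order $(n,q+1)$ & cyclic of order $2f$\\
\hline
\end{tabular}
\caption{Outer automorphisms of the simple groups of Lie type, with $q=p^f$ and $\mathcal D=\operatorname{Outdiag}(S)$. For $PSL_n(q)$ the involution $\gamma$ is induced by the inverse transpose map.}\label{tab:out}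
\end{table}

\begin{lemma}\label{lem:out}
Let $S$ be nonabelian simple and let $D\le\operatorname{Out}(S)$ be a nilpotent subgroup such that $D_{r'}$ is noncyclic for every prime $r$. Then $S\cong PSL_n^\varepsilon(q)$ with $n\ge3$, and there is an odd prime $r$ dividing $q-\varepsilon$ such that $D_r\neq1$ and, for $E=D_{r'}$, the group $E/(E\cap\mathcal D)$ is cyclic.
\end{lemma}

\begin{proof}
Since $D_{2'}$ is noncyclic, there is an odd prime $r$ with $D_r$ noncyclic. Fix it and put $E=D_{r'}$, a noncyclic group that centralizes $D_r$. The existence of $r$ excludes the cases where $\operatorname{Out}(S)$ is a $2$-group or cyclic. It also excludes the second, third and fourth rows of Table~\ref{tab:out}: there $\mathcal D$ is a $2$-group, so $D_r$ embeds in $\operatorname{Out}(S)/\mathcal D$, whose Sylow subgroups of odd order are cyclic.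

Let $S$ be of type $\mathrm D_4$. Again $D_r$ embeds in $\operatorname{Out}(S)/\mathcal D=C_f\times S_3$, whose Sylow subgroups for primes $\ge5$ are cyclic; so $r=3$. Let $C=1\times O_3(S_3)$. The image of $D_3$ is a noncyclic subgroup of $(C_f)_3\times C$. The elements of order dividing $3$ in this abelian group form a subgroup of order at most $9$, and a noncyclic subgroup contains all of them; so the image of $D_3$ contains $C$. The image of $E$ centralizes $C$, so it lies in $C_f\times C$, and being a $3'$-group it lies in $C_f$. Let $x\in D_3$ map to a generator of $C$. If $\mathcal D\cong C_2\times C_2$, then $x$ acts on $\mathcal D$ as an automorphism of order $3$, which permutes the three involutions cyclically. As $x$ centralizes $E\cap\mathcal D$, we get $E\cap\mathcal D=1$ in either case. So $E$ embeds in $C_f$ and is cyclic, a contradiction.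

In the last four rows $\mathcal D$ is cyclic, and the Sylow subgroups of odd order of $\operatorname{Out}(S)/\mathcal D$ are cyclic. Since $D_r$ is not cyclic, $D_r\cap\mathcal D\ne1$, so $r$ divides $|\mathcal D|$. The group $E/(E\cap\mathcal D)$ embeds in $\operatorname{Out}(S)/\mathcal D$. In the twisted cases it is therefore cyclic. In the untwisted cases, the image of $E$ centralizes $D_r\cap\mathcal D$, a nontrivial group of odd order that $\gamma$ inverts; so the image does not contain $\gamma$, projects injectively to $C_f$, and is cyclic. For $\mathrm E_6$ and ${}^2\mathrm E_6$ we have $|\mathcal D|=3=r$, so $E\cap\mathcal D=1$ and $E$ is cyclic, a contradiction. There remains $S=PSL_n^\varepsilon(q)$, where $r$ divides $(n,q-\varepsilon)$.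
\end{proof}

In the situation of the lemma, put $H=E\cap\mathcal D$ and choose $a\in E$ with $E=\langle a\rangle H$. The candidate for the cyclic group of Section~\ref{sec:compare} is $L=\langle a\rangle$, and what has to be shown is that the diagonal part $H$ is covered by the centralizer of every $r$-subgroup.

\section{Centralizers of $r$-subgroups in linear and unitary groups}\label{sec:central}

We recall the standard description of $\operatorname{Aut}(S)$ for $S=PSL_n^\varepsilon(q)$, $n\ge3$. If $\varepsilon=+$, let $F=\mathbb F_q$, $GL_n^+(q)=GL_n(q)$ and $U=F^\times$. If $\varepsilon=-$, let $F=\mathbb F_{q^2}$, let $x^*$ be the transpose of the matrix obtained from $x\in M_n(F)$ by raising the entries to the $q$th power, let $GL_n^-(q)=GU_n(q)=\{g:gg^*=1\}$ be the isometry group of the standard Hermitian form, and let $U=\{\lambda\in F:\lambda^{q+1}=1\}$. In both cases $U$ is cyclic of order $q-\varepsilon$, it is the group of scalars in $GL_n^\varepsilon(q)$, and $\det$ maps $GL^\varepsilon_n(q)$ onto $U$. Let $I=PGL_n^\varepsilon(q)=GL_n^\varepsilon(q)/U$. Then $S\le I$, and $\det$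 induces an isomorphism $I/S\cong U/U^n$, where $U^n=\{u^n:u\in U\}$.

The group $\operatorname{Aut}(F)$ acts on matrices entrywise and preserves $GL_n^\varepsilon(q)$ and $U$. Let $P\Gamma L_n^\varepsilon(q)=(GL_n^\varepsilon(q)\rtimes\operatorname{Aut}(F))/U$. Conjugation embeds this group in $\operatorname{Aut}(S)$, as a subgroup of index $2$ if $\varepsilon=+$ and as the whole group if $\varepsilon=-$; and $\mathcal D=I/S$. An element $\tau$ represented by $g\sigma$, with $g\in GL_n^\varepsilon(q)$ and $\sigma\in\operatorname{Aut}(F)$, acts on $M_n(F)$ by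
\[
\tau\cdot x=g\,\sigma(x)\,g^{-1}.
\]
This does not depend on the representative and defines an action of $P\Gamma L_n^\varepsilon(q)$ by ring automorphisms. It preserves rank, acts as $\sigma$ on scalars, satisfies $\det(\tau\cdot x)=\sigma(\det x)$, commutes with $*$ in the unitary case, and on $GL_n^\varepsilon(q)$ induces the conjugation action of $\tau$ on $I$. The map $\tau\mapsto\sigma$ is a homomorphism.

\begin{example}\label{ex:PGammaL}
Let $n=6$, $q=7^6$, $\varepsilon=+$ and $A=P\Gamma L_6(q)$. Then $\mathcal D\cong U/U^6\cong C_6$, and $\operatorname{Aut}(F)\cong C_6$ is generated by $u\mapsto u^7$, which is trivial on $U/U^6$. So $D=A/S\cong C_6\times C_6$ satisfies the hypothesis of Lemma~\ref{lem:out}, with $r=3$, $E\cong C_2\times C_2$ and $H\cong C_2$. The comparison is between $A$ and a subgroup of index $2$ with quotient $C_3\times C_6$.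
\end{example}

To centralize an $r$-group $Q$ by an element of prescribed determinant, we look for a $Q$-invariant decomposition $F^n=W\oplus W'$ and multiply by a scalar $\lambda$ on $W$ only. The idea is visible in $PGL_2(7)$ with $r=3$. There are $8\cdot7=56$ ordered pairs of distinct lines in $\mathbb F_7^2$, and $56$ is prime to $3$, so a $3$-subgroup $Q$ fixes such a pair. For $Q$ generated by the class of $\operatorname{diag}(2,1)$, the coordinate lines are fixed, and $\operatorname{diag}(-1,1)$ centralizes $Q$ and has nonsquare determinant; so the centralizer of $Q$ covers $PGL_2(7)/PSL_2(7)$. The condition $r\mid q-\varepsilon$ matters: for $r=7$ the count $56$ is divisible by $r$, and the group $Q$ of upper unitriangular matrices is its own centralizer in $PGL_2(7)$ and lies in $PSL_2(7)$.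

In our situation $r$ divides $n$, and the number of decompositions with $\dim W=1$ is congruent to $\pm n\equiv 0$ modulo $r$, as the proof below shows. The right dimension is the $r$-part $j$ of $n$: then $\binom nj$ is prime to $r$, and $\lambda\mapsto\lambda^j$ is still a bijection on elements of order prime to $r$.

\begin{lemma}\label{lem:idem}
Let $r$ be a prime dividing $q-\varepsilon$, let $j$ be the largest power of $r$ dividing $n$, and let $Q\le P\Gamma L_n^\varepsilon(q)$ be an $r$-group. Then $Q$ fixes an idempotent $e\in M_n(F)$ of rank $j$, with $e^*=e$ if $\varepsilon=-$.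
\end{lemma}

\begin{proof}
Let $\mathcal I$ be the set of idempotents of rank $j$, with $e^*=e$ if $\varepsilon=-$. The group $P\Gamma L_n^\varepsilon(q)$ acts on $\mathcal I$, so it suffices to show that $r\nmid|\mathcal I|$.

An idempotent $e$ is the projection onto $W=\operatorname{im}e$ along $W'=\ker e$. If $\varepsilon=+$, then $GL_n(q)$ is transitive on the decompositions $W\oplus W'$ with $\dim W=j$, with stabilizer $GL_j(q)\times GL_{n-j}(q)$. If $\varepsilon=-$, then $e^*=e$ holds if and only if $W'=W^\perp$, so $\mathcal I$ is the set of orthogonal projections onto nondegenerate $j$-dimensional subspaces. Nondegenerate Hermitian spaces of equal dimension over $\mathbb F_{q^2}$ are isometric, so by Witt's theorem $GU_n(q)$ is transitive on these subspaces, with stabilizer $GU_j(q)\times GU_{n-j}(q)$. Now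
\[
|GL_m^\varepsilon(q)|=q^{m(m-1)/2}\prod_{i=1}^m(q^i-\varepsilon^i)=\pm\,q^{m(m-1)/2}\prod_{i=1}^m\bigl((\varepsilon q)^i-1\bigr),
\]
and $\binom n2-\binom j2-\binom{n-j}2=j(n-j)$, so
\[
|\mathcal I|=\pm\,q^{j(n-j)}\binom nj_{\varepsilon q},\qquad\text{where }\ \binom nj_x=\frac{\prod_{i=1}^n(x^i-1)}{\prod_{i=1}^j(x^i-1)\prod_{i=1}^{n-j}(x^i-1)}
\]
is the Gaussian binomial coefficient, a polynomial in $x$ with integer coefficients and value $\binom nj$ at $x=1$. Since $q\equiv\varepsilon$ and $\varepsilon q\equiv1$ modulo $r$, we get $|\mathcal I|\equiv\pm\binom nj\pmod r$. Write $n=jn'$ with $r\nmid n'$. Comparing the coefficients of $y^j$ in $(1+y)^{jn'}\equiv(1+y^j)^{n'}\pmod r$ gives $\binom nj\equiv n'\not\equiv0$.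
\end{proof}

\begin{lemma}\label{lem:cover}
Let $S=PSL_n^\varepsilon(q)$ with $n\ge3$, let $S\le A\le\operatorname{Aut}(S)$ with $D=A/S$ nilpotent, let $r$ be an odd prime dividing $q-\varepsilon$, and let $H=D_{r'}\cap\mathcal D$. Then for every $r$-subgroup $Q\le A$, the image of $C_A(Q)$ in $D$ contains $H$.
\end{lemma}

\begin{proof}
Since $|Q|$ is odd and $P\Gamma L_n^\varepsilon(q)$ has index at most $2$ in $\operatorname{Aut}(S)$, we have $Q\le P\Gamma L_n^\varepsilon(q)$. Let $j$ and $e$ be as in Lemma~\ref{lem:idem}. It suffices to show that the image of $C_A(Q)$ contains $H_s$ for each prime $s$ dividing $|H|$. Note that $s\ne r$. Let $U_s$ be the Sylow $s$-subgroup of $U$; the Sylow $s$-subgroup $\mathcal D_s$ of $\mathcal D\cong U/U^n$ is the image of $U_s$. For $\lambda\in U_s$ put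
\[
g_\lambda=\lambda e+(1-e).
\]
It has determinant $\lambda^j$, and it lies in $GL_n^\varepsilon(q)$: in the unitary case $g_\lambda g_\lambda^*=\lambda^{q+1}e+(1-e)=1$. Let $\tau\in Q$, with field automorphism $\sigma$. Since $\tau$ acts as a ring automorphism that fixes $e$, we have $\tau\cdot g_\lambda=g_{\sigma(\lambda)}$. So we need to know that $\sigma$ fixes $U_s$ pointwise, and this is where the nilpotency of $D$ enters.

The automorphism $\sigma$ acts on the cyclic group $U_s$ as $u\mapsto u^m$, where the class of $m$ in $(\mathbb Z/|U_s|)^\times$ has $r$-power order because $\sigma$ has. Since $\det(\tau\cdot x)=\sigma(\det x)$, conjugation by $\tau S$ acts on $\mathcal D_s$ as the $m$th power map. Now $\tau S\in D_r$ commutes with $H_s\le D_{r'}$, and $H_s\le\mathcal D_s$ contains an element of order $s$; so $m\equiv1\pmod s$. The kernel of $(\mathbb Z/|U_s|)^\times\to(\mathbb Z/s)^\times$ is an $s$-group, and $r\ne s$; so $m\equiv1\pmod{|U_s|}$.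

Hence the image $\tilde g_\lambda$ of $g_\lambda$ in $I$ centralizes $Q$. Its class in $\mathcal D\cong U/U^n$ is that of $\lambda^j$. As $j$ is prime to $s$, the power $\lambda^j$ runs through $U_s$, and these classes fill $\mathcal D_s\ge H_s$. If the class of $\tilde g_\lambda$ lies in $H_s\le D$, then $\tilde g_\lambda$ lies in $A$, the full preimage of $D$, and so in $C_A(Q)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(a)]
Suppose that there is a bad pair, and take $(A,S)$ as in Proposition~\ref{prop:reduction}, with $D=A/S$. By Lemma~\ref{lem:Baumann}, $D_{r'}$ is noncyclic for every prime $r$. Lemma~\ref{lem:out} shows that $S\cong PSL_n^\varepsilon(q)$ with $n\ge3$ and provides an odd prime $r\mid q-\varepsilon$ with $D_r\ne1$ and $E=D_{r'}=\langle a\rangle H$, where $H=E\cap\mathcal D$. By Lemma~\ref{lem:cover}, for every $r$-subgroup $Q\le A$ the image of $C_A(Q)$ contains $H$, so it contains $E$ if and only if it contains $L=\langle a\rangle$. By Proposition~\ref{prop:compare}, $m_{A,S}=m_{A_L,S}$. The group $A_L/S=D_r\times\langle a\rangle$ is cyclic modulo $r$ and $A_L\ge S$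 is not solvable, so $m_{A_L,S}=0$ by Lemma~\ref{lem:Baumann}. Thus $m_{A,S}=0$, and $(A,S)$ is not a bad pair.
\end{proof}

With Sections~\ref{sec:lifts} and~\ref{sec:beta}, this completes the proofs of Theorems~\ref{thm:A}, \ref{thm:B} and~\ref{thm:C}.

\begin{thebibliography}{9}

\bibitem{Bouc}
Serge Bouc, \emph{A conjecture on B-groups}, arXiv:1202.6234 (2012).

\bibitem{GLS}
Gorenstein, Lyons and Solomon, \emph{The Classification of the Finite Simple Groups, No.~3}.

\end{thebibliography}
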